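\title{The tribonacci number is an isolated minimum of the dimension of Bernoulli convolutions}

\begin{abstract}
Let $\mu_\beta$ be the Bernoulli convolution with parameter $\beta\in(1,2)$ and let $\beta_3$ be the tribonacci number. We prove the conjecture that $\dim\mu_\beta>\dim\mu_{\beta_3}$ for every $\beta\neq\beta_3$. The minimum is isolated, with a jump: $\dim\mu_\beta\ge\dim\mu_{\beta_3}+4\cdot10^{-4}$ whenever $0<|\beta-\beta_3|<10^{-8}$. The proof expresses the dimension through the uncertainty of the first digit given the sum of the series, shows that nearby parameters share the coincidences of $\beta_3$ to a large depth, and uses one Fourier coefficient to detect that the relation $1000\sim0111$ is broken.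
\end{abstract}

\section{Introduction}

\subsection*{The problem}
For $\beta\in(1,2)$ the Bernoulli convolution $\mu_\beta$ is the distribution of the random series $\sum_{n\ge0}\epsilon_n\beta^{-n}$, where the signs $\epsilon_n\in\{-1,1\}$ are independent and fair. Equivalently, $\mu_\beta$ is the self-similar measure of the maps $x\mapsto\beta^{-1}x\pm1$ with weights $(\frac12,\frac12)$. A probability measure $\mu$ on $\mathbb R$ is \emph{exact dimensional} if there is a number $\dim\mu$ with $\log\mu([x-r,x+r])/\log r\to\dim\mu$ as $r\to0$ for $\mu$-almost every $x$. Then every Borel set of positive measure has Hausdorff dimension at least $\dim\mu$, and some Borel set of full measure has Hausdorff dimension equal to $\dim\mu$. The measures $\mu_\beta$ are exact dimensional, and we ask for which $\beta$ the dimension is smallest.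

It is convenient to use digits. Let $\omega_0,\omega_1,\dots\in\{0,1\}$ be independent and fair, let $\mathbb P$ be their law on $\Omega=\{0,1\}^{\mathbb N_0}$, let $T$ be the shift, and put
\[
X_\beta=\pi_\beta(\omega)=\sum_{n\ge0}\omega_n\beta^{-n}.
\]
With $\epsilon_n=2\omega_n-1$ the random series equals $2X_\beta-\beta/(\beta-1)$, so the law of $X_\beta$ has the dimension of $\mu_\beta$. A theorem of Feng and Hu \cite{FH} computes it. For an iterated function system of similarities of $\mathbb R$ with common ratio $\beta^{-1}$, coding map $\pi$, first-symbol partition $\mathcal P$ and a Bernoulli measure $m$ on the coding space, $m\circ\pi^{-1}$ is exact dimensional, of dimension $[H_m(\mathcal P\,|\,T^{-1}\pi^{-1}\mathcal B)-H_m(\mathcal P\,|\,\pi^{-1}\mathcal B)]/\log\beta$, where $\mathcal B$ is the Borel $\sigma$-algebra and $H_m$ is conditional entropy. In our case $\omega_0$ is independent of $\pi_\beta(T\omega)$, so the first term is $\log2$ and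
\begin{equation}\label{eq:FH}
\dim\mu_\beta\cdot\log\beta=\log2-H(\omega_0\,|\,X_\beta)\qquad(1<\beta<2).
\end{equation}
All logarithms are natural. Thus $\dim\mu_\beta\cdot\log\beta$ is the information that the sum carries about the first digit.

Since $\log2/\log\beta>1$, some information must be lost, and the dimension falls below $1$ only if more is lost than the line forces. Exact coincidences are a source of such loss. At the golden ratio the words $100$ and $011$ have the same value; at the tribonacci number $\beta_3=1.8392867552\ldots$, the largest root of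
\[
P(x)=x^3-x^2-x-1,
\]
so do $1000$ and $0111$; and so on for longer relations with $\beta$ closer to $2$. A short relation occurs often and destroys much information, but a parameter close to $2$ has little information to spare, so one expects the minimum at a compromise. The following facts are known. There is $\beta_*\in(\sqrt2,2)$ with $\dim\mu_{\beta_*}=\inf_{\beta\in(1,2)}\dim\mu_\beta$. One has $\dim\mu_\beta\ge0.98040856$ for all $\beta$, while
\[
d_3:=\dim\mu_{\beta_3}\approx0.98040931953\pm10^{-11}.
\]
Finally,
\begin{equation}\label{eq:known}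
\dim\mu_\beta>d_3\qquad\text{for }\beta\in(\sqrt2,2)\setminus(\beta_3-10^{-8},\beta_3+10^{-8}),
\end{equation}
so that every minimizer $\beta_*\in(\sqrt2,2)$ lies within $10^{-8}$ of $\beta_3$. The conjecture posed in \cite{FF} is that $\beta_*=\beta_3$ and, moreover, that $\dim\mu_\beta>d_3$ for all $\beta\in(1,2)\setminus\{\beta_3\}$.

\subsection*{Results}

\begin{theorem}\label{thm:local}
If $0<|\beta-\beta_3|<10^{-8}$, then $\dim\mu_\beta\ge d_3+4\cdot10^{-4}$.
\end{theorem}

\begin{theorem}\label{thm:conj}
We have $\beta_*=\beta_3$, and $\dim\mu_\beta>d_3$ for all $\beta\in(1,2)\setminus\{\beta_3\}$.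
\end{theorem}

\begin{theorem}\label{thm:gap}
We have $\inf_{\beta\in(1,2)\setminus\{\beta_3\}}\dim\mu_\beta>d_3$ and
\[
\liminf_{\beta\to\beta_3,\ \beta\ne\beta_3}\dim\mu_\beta\ge d_3+5.6\cdot10^{-4}.
\]
In particular $\beta\mapsto\dim\mu_\beta$ is discontinuous at $\beta_3$.
\end{theorem}

Of the known facts we use only \eqref{eq:known} and $\frac12<d_3<1$. Besides \eqref{eq:FH}, one further theorem is quoted, in Section~\ref{sec:small}, to treat $\beta=\sqrt{\beta_3}$. Section~\ref{sec:tools} collects the tools on entropy, Section~\ref{sec:idea} explains the idea, Sections~\ref{sec:coinc}--\ref{sec:fourier} carry it out, and Sections~\ref{sec:local} and~\ref{sec:small} deduce the theorems.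

\section{Conditional entropy and total variation}\label{sec:tools}

For a random variable $Y$, $H(\omega_0|Y)$ is the expectation of $-t\log t-(1-t)\log(1-t)$ at $t=\mathbb P(\omega_0=1|Y)$. Conditioning on more decreases it: $H(\omega_0|Y,Y')\le H(\omega_0|Y)$. If $\omega_0$ and $Y$ are conditionally independent given $Y'$, then $H(\omega_0|Y,Y')=H(\omega_0|Y')$.

We shall split $H(\omega_0|X_\beta)$ into contributions of pieces of the line, and for this an unnormalized form of the entropy is useful. On $[0,\infty)^2$ let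
\[
G(x,y)=(x+y)\log(x+y)-x\log x-y\log y .
\]
It is homogeneous of degree $1$, and $G(t,1-t)$ is the binary entropy; hence $G$ is concave and $0\le G(x,y)\le(x+y)\log2$. It is nondecreasing in each variable, since $\partial_xG=\log\frac{x+y}{x}\ge0$. For finite Borel measures $\nu_0,\nu_1$ on $\mathbb R$ and a Borel set $A$ put $\int_AG(d\nu_0,d\nu_1)=\int_AG\big(\frac{d\nu_0}{d\lambda},\frac{d\nu_1}{d\lambda}\big)d\lambda$, where $\lambda$ is any finite measure dominating both; by homogeneity the choice does not matter. For probability measures let $\mathrm{TV}(\lambda_0,\lambda_1)=\sup_A|\lambda_0(A)-\lambda_1(A)|$, which is half the total mass of $|\lambda_0-\lambda_1|$, and $\mathrm{KL}(\lambda_0\|\lambda)=\int\frac{d\lambda_0}{d\lambda}\log\frac{d\lambda_0}{d\lambda}\,d\lambda$. Pinsker's inequality states $\mathrm{KL}(\lambda_0\|\lambda)\ge2\,\mathrm{TV}(\lambda_0,\lambda)^2$. We write $e(x)=e^{2\pi ix}$.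

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(i)] If $\mu_i(A)=\mathbb P(X_\beta\in A,\ \omega_0=i)$, then $H(\omega_0|X_\beta)=\int G(d\mu_0,d\mu_1)$. If $F$ takes countably many values, then $H(\omega_0|F)=\sum_fG\big(\mathbb P(F=f,\omega_0=0),\mathbb P(F=f,\omega_0=1)\big)$.
\item[(ii)] If $\nu_i\le\nu_i'$ for $i=0,1$, then $\int G(d\nu_0,d\nu_1)\le\int G(d\nu'_0,d\nu'_1)$.
\item[(iii)] $\int_AG(d\nu_0,d\nu_1)\le G(\nu_0(A),\nu_1(A))\le(\nu_0(A)+\nu_1(A))\log2$.
\item[(iv)] For probability measures, $\int G(d\lambda_0,d\lambda_1)\le2\log2-\mathrm{TV}(\lambda_0,\lambda_1)^2$.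
\item[(v)] If $\lambda_i$ is the law of $h_i+Y$ for a real random variable $Y$ and constants $h_0,h_1$, then $\mathrm{TV}(\lambda_0,\lambda_1)\ge|\mathbb E\,e(tY)|\cdot|\sin\pi t(h_1-h_0)|$ for every real $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The densities of $\mu_i$ with respect to $\mu_0+\mu_1$, the law of $X_\beta$, are the conditional probabilities of $\omega_0=i$; the discrete case is the same statement for $F$. (ii) is monotonicity of $G$, and (iii) is Jensen's inequality together with homogeneity. (iv) Take $\lambda=\frac12(\lambda_0+\lambda_1)$. The two densities add up to $2$, so $\int G(d\lambda_0,d\lambda_1)=2\log2-\mathrm{KL}(\lambda_0\|\lambda)-\mathrm{KL}(\lambda_1\|\lambda)$. Since $\mathrm{TV}(\lambda_i,\lambda)=\frac12\mathrm{TV}(\lambda_0,\lambda_1)$, Pinsker's inequality bounds each $\mathrm{KL}$ term below by $\frac12\mathrm{TV}(\lambda_0,\lambda_1)^2$. (v) As $|e(tx)|=1$,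
\[
2\,\mathrm{TV}(\lambda_0,\lambda_1)\ge\Big|\int e(tx)\,d(\lambda_1-\lambda_0)\Big|=|\mathbb E\,e(tY)|\,|e(th_1)-e(th_0)|,
\]
and $|e(th_1)-e(th_0)|=2|\sin\pi t(h_1-h_0)|$.
\end{proof}

The soft consequence of \eqref{eq:FH} is semicontinuity. For $\beta\in(1,2]$ put $D(\beta)=(\log2-H(\omega_0|X_\beta))/\log\beta$. Then $D(\beta)=\dim\mu_\beta$ for $\beta<2$, and $D(2)=1$ because $X_2$ determines $\omega_0$ unless $X_2=1$.

\begin{lemma}\label{lem:lsc}
The function $D$ is lower semicontinuous on $(1,2]$.
\end{lemma}

\begin{proof}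
Fix $\beta_0$ and let $\mu$ be the law of $X_{\beta_0}$. It has no atoms. Otherwise let $A$ be the finite set of atoms of maximal mass. From $\mu\{x\}=\frac12\mu\{\beta_0x\}+\frac12\mu\{\beta_0(x-1)\}$ we see that $A$ is mapped into itself by $x\mapsto\beta_0x$ and by $x\mapsto\beta_0(x-1)$. The first map forces $A=\{0\}$, and the second then gives $-\beta_0\in A$, which is absurd.

Let $\epsilon>0$. By martingale convergence along finer and finer dyadic partitions there is a finite partition $\mathcal I$ of $\mathbb R$ into intervals with $H(\omega_0|\mathcal I(X_{\beta_0}))<H(\omega_0|X_{\beta_0})+\epsilon$, where $\mathcal I(x)$ is the interval containing $x$. As $\beta\to\beta_0$ we have $X_\beta\to X_{\beta_0}$ uniformly on $\Omega$, and the endpoints carry no mass, so $\mathbb P(X_\beta\in I,\omega_0=i)\to\mathbb P(X_{\beta_0}\in I,\omega_0=i)$ for $I\in\mathcal I$. Hence $H(\omega_0|X_\beta)\le H(\omega_0|\mathcal I(X_\beta))\to H(\omega_0|\mathcal I(X_{\beta_0}))$, and $\liminf_{\beta\to\beta_0}D(\beta)\ge D(\beta_0)-\epsilon/\log\beta_0$.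
\end{proof}

At $\beta_0=\beta_3$ the lemma gives $\liminf D(\beta)\ge d_3$ and nothing on the sign of $D(\beta)-d_3$. The proof shows why: the lower bound for $D(\beta)$ obtained from a fixed partition $\mathcal I$ tends, as $\beta\to\beta_3$, to a number at most $d_3$. A gap can only be seen at a scale that shrinks with $|\beta-\beta_3|$.

\section{One relation and one Fourier coefficient}\label{sec:idea}

Put $\eta=P(\beta)$, and suppose we are told that $\omega$ begins with $1000$ or with $0111$. With $z=T^4\omega$,
\begin{equation}\label{eq:two}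
X_\beta=1+\beta^{-4}\pi_\beta(z)\qquad\text{or}\qquad X_\beta=\beta^{-1}+\beta^{-2}+\beta^{-3}+\beta^{-4}\pi_\beta(z),
\end{equation}
and the two constants differ by $1-\beta^{-1}-\beta^{-2}-\beta^{-3}=\beta^{-3}\eta$. For $\beta=\beta_3$ the two conditional laws of $X_\beta$ coincide and $X_\beta$ says nothing about $\omega_0$. For $\beta\ne\beta_3$ they are translates of one another, and by Lemma~\ref{lem:G}(iv) information proportional to the square of their total variation distance is recovered. The translation is tiny. If the law of the tail were a fixed measure with a density, the distance would tend to $0$ with the translation, by continuity of translation in $L^1$. A measure whose Fourier transform does not decay behaves differently.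

\begin{example}\label{ex:cantor}
Let $Y=\sum_{i\ge0}\omega_i3^{-i}$. Then $|\mathbb E\,e(tY)|=\prod_{i\ge0}|\cos\pi t3^{-i}|$. At $t=3^N$, $N\ge0$, the factors with $i\le N$ equal $1$, and what remains is
\[
\prod_{j\ge1}\cos\pi3^{-j}\ge\frac12\Big(1-\frac{\pi^2}2\sum_{j\ge2}9^{-j}\Big)=\frac12\Big(1-\frac{\pi^2}{144}\Big)>0.46 .
\]
Given $0<h<\frac14$, choose $N$ with $3^Nh\in[\frac14,\frac34)$. By Lemma~\ref{lem:G}(v) the laws of $Y$ and $Y+h$ are at distance at least $0.46\sin\frac\pi4>0.32$, however small $h$ is.
\end{example}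

The example works because the powers of $3$ are integers. The number $\beta_3$ is a Pisot number (its conjugates lie inside the unit disk), so suitable multiples $\gamma\beta_3^j$ approach integers exponentially fast, and the same mechanism is available. Three difficulties separate this from a proof.

First, we are not told the event. Extra information lowers the entropy, so $H(\omega_0|X_\beta,F)$ is a \emph{lower} bound for $H(\omega_0|X_\beta)$, whereas we need an upper bound. We may condition on $F$ only if $F$ can be read off from $X_\beta$. Second, the gain on one event must not be lost elsewhere, so $F$ has to account for all of the entropy $H_3:=H(\omega_0|X_{\beta_3})$. Section~\ref{sec:coinc} constructs a code $F(\omega)$, independent of $\beta$, with both properties up to a small exceptional set. Third, the tail in \eqref{eq:two} is a series in $\beta$, not in $\beta_3$, and it is tested at a frequency of order $1/|\eta|$. The resulting error does not tend to $0$ as $\beta\to\beta_3$; it is of a fixed size, and Section~\ref{sec:fourier}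 shows that this size is small enough.

\section{Coincidences of expansions near $\beta_3$}\label{sec:coinc}

In Sections~\ref{sec:coinc}--\ref{sec:local} we assume $|\beta-\beta_3|<10^{-8}$ and write $\pi=\pi_\beta$, $X=X_\beta$; the value $\beta=\beta_3$ is allowed until Section~\ref{sec:fourier}. We use $\beta_3^2=3.3829758$, $\beta_3^3=6.2222625$, $\beta_3^{12}=1498.9713$, $\beta_3^{24}=2.246915\cdot10^6$, $P'(\beta_3)=5.4703538$ and $\log\beta_3=0.609378$. Since $5.47\le P'\le5.48$ on the interval and $P(\beta_3)=0$,
\begin{equation}\label{eq:eta}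
5.47\,|\beta-\beta_3|\le|\eta|\le5.48\,|\beta-\beta_3|<5.48\cdot10^{-8}.
\end{equation}
Call an integer $n\ge2$ an \emph{admissible depth} for $\beta$ if
\[
\frac{|\eta|\,\beta^{3n-4}}{1-\beta^{-3}}\le0.08 .
\]
The depth $n=9$ is always admissible, because $5.48\cdot10^{-8}\cdot1.2217\cdot10^6\cdot1.1915<0.08$. Any given $n$ is admissible for all $\beta$ close enough to $\beta_3$, and every $n$ is admissible for $\beta_3$ itself. From now on $n$ is an admissible depth.

\subsection{The difference automaton}
Let $\pi(\omega)=\pi(\omega')$, with digit differences $\ell_k=\omega'_k-\omega_k\in\{-1,0,1\}$. The rescaled lead of $\omega'$ after $k$ digits is $s_k=\sum_{i<k}\ell_i\beta^{k-1-i}$, so $s_{k+1}=\beta s_k+\ell_k$. The lead must be cancelled by the tails, $s_k=-\beta^{-1}\sum_{i\ge0}\ell_{k+i}\beta^{-i}$, and therefore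
\begin{equation}\label{eq:lead}
|s_k|\le\frac1{\beta-1}<1.1916 .
\end{equation}
For $\beta_3$ this leaves seven possible leads. We treat them as symbolic states $0,\pm\mathsf a,\pm\mathsf b,\pm\mathsf c$ with values $v(0)=0$, $v(\mathsf a)=1$, $v(\mathsf b)=\beta-1$, $v(\mathsf c)=\beta^2-\beta-1$, $v(-\sigma)=-v(\sigma)$. The \emph{allowed transitions} are
\[
0\xrightarrow{0}0,\quad0\xrightarrow{1}\mathsf a,\quad\mathsf a\xrightarrow{-1}\mathsf b,\quad\mathsf b\xrightarrow{-1}\mathsf c,\quad\mathsf c\xrightarrow{-1}0,\quad\mathsf c\xrightarrow{0}\mathsf a,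
\]
and their negatives; see Figure~\ref{fig:aut}. Each transition $\sigma\xrightarrow{\ell}\sigma'$ satisfies $\beta v(\sigma)+\ell=v(\sigma')$, except that from $\pm\mathsf c$ we get $\beta v(\sigma)+\ell=v(\sigma')\pm\eta$, because $\beta v(\mathsf c)=1+\eta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[draw,circle] (o) at (0,0) {$0$};
\node[draw,circle] (a) at (2,1) {$\mathsf a$};
\node[draw,circle] (b) at (4,0) {$\mathsf b$};
\node[draw,circle] (c) at (2,-1) {$\mathsf c$};
\node[draw,circle,inner sep=2pt] (A) at (-2,1) {$-\mathsf a$};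
\node[draw,circle,inner sep=2pt] (B) at (-4,0) {$-\mathsf b$};
\node[draw,circle,inner sep=2pt] (C) at (-2,-1) {$-\mathsf c$};
\path[->] (o) edge[loop above] node {$0$} (o)
 (o) edge node[above] {$1$} (a) (a) edge node[above] {$-1$} (b)
 (b) edge node[below] {$-1$} (c) (c) edge node[below] {$-1$} (o)
 (c) edge node[right] {$0$} (a)
 (o) edge node[above] {$-1$} (A) (A) edge node[above] {$1$} (B)
 (B) edge node[below] {$1$} (C) (C) edge node[below] {$1$} (o)
 (C) edge node[left] {$0$} (A);
\end{tikzpicture}
\caption{Two digit sequences $\omega,\omega'$ with the same sum. A state is the rescaled lead of $\omega'$ over $\omega$ (for $\beta=\beta_3$, $\mathsf a=1$, $\mathsf b=\beta_3-1$, $\mathsf c=\beta_3^2-\beta_3-1$); an edge label is the next digit difference $\omega'_k-\omega_k$. The cycle $0\,\mathsf a\,\mathsf b\,\mathsf c\,0$ is the relation between $0111$ and $1000$.}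
\label{fig:aut}
\end{figure}

\begin{lemma}\label{lem:path}
If $\pi(\omega)=\pi(\omega')$, then $\ell_0\ell_1\cdots\ell_{3n}$ labels a path $0=\sigma_0,\sigma_1,\dots,\sigma_{3n+1}$ of allowed transitions. If $\sigma_k=0$, then $\sum_{i<k}\ell_i\beta_3^{k-1-i}=0$.
\end{lemma}

\begin{proof}
Suppose the path exists up to $\sigma_k$, $k\le3n$, and put $\delta_i=s_i-v(\sigma_i)$. Then $\delta_0=0$ and $\delta_{i+1}=\beta\delta_i$, with an extra term $\pm\eta$ when $\sigma_i=\pm\mathsf c$. The states $\pm\mathsf c$ can be reached only through $\pm\mathsf a,\pm\mathsf b$, so the times $i_0<i_1<\cdots$ at which they occur satisfy $i_r\ge3+3r$. Hence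
\[
|\delta_k|\le|\eta|\sum_r\beta^{k-1-i_r}\le|\eta|\sum_{r\ge0}\beta^{3n-4-3r}\le0.08 .
\]
We check that $\ell_k$ is an allowed label from $\sigma_k$; by symmetry let $\sigma_k\in\{0,\mathsf a,\mathsf b,\mathsf c\}$. From $0$ every label is allowed. From $\mathsf a$, $s_k\ge0.92$, and $\ell_k\ge0$ would give $s_{k+1}>1.69$. From $\mathsf b$, $s_k\ge0.759$, and $\ell_k\ge0$ would give $s_{k+1}>1.39$. From $\mathsf c$, $s_k\ge0.463$, and $\ell_k=1$ would give $s_{k+1}>1.85$. All three contradict \eqref{eq:lead}, and the remaining labels are the allowed ones.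

For the last claim run the recursion $s_{i+1}=\beta s_i+\ell_i$ along the same path with $\beta_3$ in place of $\beta$. Then $\eta=0$, so $\sum_{i<k}\ell_i\beta_3^{k-1-i}$ is the value of $\sigma_k$ at $\beta_3$.
\end{proof}

Admissibility is used here and nowhere else in this section: once $\delta_k$ is large, \eqref{eq:lead} no longer forces the labels. Replacing $\omega,\omega'$ by their digitwise complements preserves $\pi(\omega)=\pi(\omega')$ and negates all labels and states; we call this the \emph{mirror symmetry}.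

\subsection{Statuses}
To see which object should encode the uncertainty about $\omega_0$, take $\beta=\beta_3$ and follow the words that can coincide with a word of the other first digit. The cycles through $\mathsf a$ that avoid $0$ have length $3$, so we write $\omega=\omega_0B_1B_2\cdots$ with blocks $B_j=\omega_{3j-2}\omega_{3j-1}\omega_{3j}$, and we record the value of the first $1+3k$ digits,
\[
\zeta_k(\omega)=\sum_{i\le3k}\omega_i\beta_3^{3k-i}.
\]
Appending the block $000$, $001$, $110$, $111$ multiplies the value by $\beta_3^3$ and adds $0$, $1$, $\beta_3^3-1$, $\beta_3^3$ respectively. From state $\mathsf a$ the labels $-1,-1$ are forced, so at level $1$ the relevant words are $0110$, $0111$, $1000$, $1001$, with values $x-1,x,x,x+1$ for $x=\beta_3^3$. They form a cluster with a left, a middle and a right position, $\mathsf L$, $\mathsf M$, $\mathsf R$. A cluster with center $x$ produces two clusters at the next level: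
\[
\begin{array}{c|ccc}
\text{new center}&\text{left}&\text{middle}&\text{right}\\ \hline
\beta_3^3x&\mathsf L\,110&\mathsf L\,111,\ \mathsf M\,000&\mathsf M\,001\\
\beta_3^3(x+1)&\mathsf M\,110&\mathsf M\,111,\ \mathsf R\,000&\mathsf R\,001
\end{array}
\]
For instance, the middle words with value $\beta_3^6$ are $0110\,111$, $0111\,000$, $1000\,000$: two begin with $0$ and one with $1$. Words merge only in the middle position. We shall see that after any other block no further words join, so the odds for $\omega_0$ are frozen at the last visit to the middle.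

Accordingly define the \emph{status} $S_j(\omega)\in\{\mathsf L,\mathsf M,\mathsf R,\dagger\}$ by $S_0=\mathsf L$ if $\omega_0=0$, $S_0=\mathsf R$ if $\omega_0=1$, and, on reading $B_{j+1}$,
\[
\mathsf L\text{ or }\mathsf M:\quad110\to\mathsf L,\ \ 111\to\mathsf M;\qquad\qquad
\mathsf R\text{ or }\mathsf M:\quad001\to\mathsf R,\ \ 000\to\mathsf M;
\]
every other block leads to $\dagger$, which is absorbing. The mirror symmetry exchanges $\mathsf L$ and $\mathsf R$. Let $W_j=\{S_j\ne\dagger\}$, a decreasing sequence of clopen sets with $W_0=\Omega$. With $p_j=\mathbb P(S_j\in\{\mathsf L,\mathsf R\})$ and $r_j=\mathbb P(S_j=\mathsf M)$ we have $p_0=1$, $r_0=0$ and $p_{j+1}=r_{j+1}=p_j/8+r_j/4$. So for $j\ge1$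
\begin{equation}\label{eq:prob}
p_j=r_j=\tfrac18\big(\tfrac38\big)^{j-1},\qquad\mathbb P(W_j)=\tfrac23\big(\tfrac38\big)^j .
\end{equation}
The next lemma lists all partners of a sequence that is still alive. We write $\sigma_{(j)}=\sigma_{1+3j}$ for the state at the end of level $j\le n$.

\begin{lemma}\label{lem:cases}
Let $\pi(\omega)=\pi(\omega')$, $j\le n$ and $\omega\in W_j$. Then one of the following holds.
\begin{enumerate}
\item[(a)] $\sigma_{(j)}=0$ and $S_j(\omega')=S_j(\omega)$.
\item[(b)] $\sigma_{(j)}=\mathsf a$, $S_j(\omega)\in\{\mathsf L,\mathsf M\}$, $S_j(\omega')\in\{\mathsf M,\mathsf R\}$.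
\item[(b$'$)] $\sigma_{(j)}=-\mathsf a$, $S_j(\omega)\in\{\mathsf M,\mathsf R\}$, $S_j(\omega')\in\{\mathsf L,\mathsf M\}$.
\item[(c)] $j\ge1$, $\sigma_{(j)}=-\mathsf b$, $\sigma_{(j-1)}=0$, $S_{j-1}(\omega)=S_{j-1}(\omega')\in\{\mathsf L,\mathsf M\}$, $B_j(\omega)=110$, $B_j(\omega')=101$; moreover $\omega\notin W_{j+1}$ if $j<n$.
\item[(c$'$)] $j\ge1$, $\sigma_{(j)}=\mathsf b$, $\sigma_{(j-1)}=0$, $S_{j-1}(\omega)=S_{j-1}(\omega')\in\{\mathsf M,\mathsf R\}$, $B_j(\omega)=001$, $B_j(\omega')=010$; moreover $\omega\notin W_{j+1}$ if $j<n$.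
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $j$. For $j=0$ the label $\ell_0=0,1,-1$ gives (a), (b), (b$'$). Let $j<n$ and $\omega\in W_{j+1}$. Then (c) and (c$'$) are excluded at level $j$, and by the mirror symmetry we may skip (b$'$). Write $B,B'$ for the blocks of $\omega,\omega'$ at level $j+1$; their positions are at most $3n$, so Lemma~\ref{lem:path} applies.

\emph{Case (a) at level $j$.} By the mirror symmetry let $B\in\{111,110\}$; the common status then lies in $\{\mathsf L,\mathsf M\}$. The state is $0$ until the first nonzero label. A first label $-1$ leads to $-\mathsf a$ and must be followed by the label $1$, which requires the next digit of $\omega$ to be $0$.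

If $B=111$, all labels are $\le0$ and a label $-1$ can first occur only in position $3$. So $B'=111$, with new statuses $(\mathsf M,\mathsf M)$ and state $0$, which is (a); or $B'=110$, with $(\mathsf M,\mathsf L)$ and state $-\mathsf a$, which is (b$'$).

If $B=110$, a first nonzero label in position $1$ would be $-1$, and it is impossible because the second digit of $B$ is $1$. A first nonzero label in position $2$ is $-1$, followed by $1$; then $B'=101$ and the state is $-\mathsf b$, which is (c) at level $j+1$. If also $j+1<n$, the next label is forced to be $1$, so the next digit of $\omega$ is $0$; but $\omega$ now has status $\mathsf L$, which survives only $110$ and $111$, so $\omega\notin W_{j+2}$. Otherwise $B'=110$, with $(\mathsf L,\mathsf L)$ and state $0$, which is (a); or $B'=111$, with $(\mathsf L,\mathsf M)$ and state $\mathsf a$, which is (b).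

\emph{Case (b) at level $j$.} The labels are $(-1,-1,0)$ or $(-1,-1,-1)$. So $(B,B')$ is $(110,000)$, with statuses $(\mathsf L,\mathsf M)$ and state $\mathsf a$; or $(111,001)$, with $(\mathsf M,\mathsf R)$ and state $\mathsf a$; or $(111,000)$, with $(\mathsf M,\mathsf M)$ and state $0$. These are (b), (b), (a).
\end{proof}

\subsection{The code}
For $\omega\in W_j$ let $F_j(\omega)=(k,\zeta_k(\omega))$, where $k\le j$ is the last level with $S_k(\omega)=\mathsf M$, and $F_j(\omega)=(\varnothing,\omega_0)$ if there is no such level. For $\omega\notin\bigcap_jW_j$, that is, almost surely, let $j^*(\omega)$ be the last level with $S_j\ne\dagger$ and define the \emph{code}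
\[
F(\omega)=F_{j^*(\omega)}(\omega).
\]
It records the last merge, or the first digit if no merge took place. It is defined with $\beta_3$ and does not depend on $\beta$. On $\Omega\setminus W_n$ it depends only on the first $1+3n$ digits.

\begin{lemma}\label{lem:code}
If $\pi(\omega)=\pi(\omega')$ and $\omega,\omega'\notin W_n$, then $F(\omega)=F(\omega')$.
\end{lemma}

\begin{proof}
We first show, by induction on $i\le n$: if $\sigma_{(i)}=0$ and $S_i(\omega)=S_i(\omega')\ne\dagger$, then $F_i(\omega)=F_i(\omega')$. For $i=0$ we have $\omega_0=\omega'_0$ and no status $\mathsf M$. Let $i\ge1$. If the status is $\mathsf M$, then $k=i$ for both, and $\zeta_i(\omega)=\zeta_i(\omega')$ by the last claim of Lemma~\ref{lem:path}. If it is $\mathsf L$, both blocks $B_i$ equal $110$, the only block leading to $\mathsf L$, so the three labels are $0$. The state $0$ is entered with label $0$ only from $0$, hence $\sigma_{(i-1)}=0$. Lemma~\ref{lem:cases} at level $i-1$ must then be in case (a), so $F_{i-1}(\omega)=F_{i-1}(\omega')$ by induction, and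 $F_i=F_{i-1}$ for both sequences. The status $\mathsf R$ is the mirror image.

Exchanging $\omega$ and $\omega'$ if necessary, let $j=j^*(\omega)\ge j^*(\omega')$; then $j<n$. Apply Lemma~\ref{lem:cases} at level $j$. In case (b) the next two labels are $-1,-1$, so $B_{j+1}(\omega)\in\{110,111\}$ and $\omega\in W_{j+1}$, contrary to the definition of $j$; (b$'$) is the mirror image. In case (a), $j^*(\omega')=j$ and $F(\omega)=F_j(\omega)=F_j(\omega')=F(\omega')$. In case (c), $S_j(\omega)=\mathsf L$, so $F(\omega)=F_{j-1}(\omega)$; the block $101$ kills $\omega'$, so $F(\omega')=F_{j-1}(\omega')$; and the two agree by the first step at level $j-1$. Case (c$'$) is the mirror image.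
\end{proof}

The code may fail to be determined by $X$ only on the compact set $Z_n=\pi(W_n)$. The event $X\in Z_n$ is larger than $W_n$, but Lemma~\ref{lem:cases} controls it.

\begin{lemma}\label{lem:bad}
$\mathbb P(X\in Z_n)\le(3/8)^n$.
\end{lemma}

\begin{proof}
Let $\pi(\omega')=\pi(\omega)$ with $\omega\in W_n$. By Lemma~\ref{lem:cases} at level $n$, either $\omega'\in W_n$, or $S_{n-1}(\omega')\in\{\mathsf L,\mathsf M\}$ and $B_n(\omega')=101$, or $S_{n-1}(\omega')\in\{\mathsf M,\mathsf R\}$ and $B_n(\omega')=010$. By \eqref{eq:prob}, with $n-1\ge1$, these events have total probability at most $\frac23(\frac38)^n+\frac18(p_{n-1}+2r_{n-1})=\frac23(\frac38)^n+\frac18(\frac38)^{n-1}=(\frac38)^n$.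
\end{proof}

\begin{corollary}\label{cor:decode}
Let $\mathcal F_n$ be the finite set of values of $F$ on $\Omega\setminus W_n$. There is a partition of $\pi(\Omega)\setminus Z_n$ into Borel sets $E_f$, $f\in\mathcal F_n$, such that $\pi(\omega)\in E_f$ implies $F(\omega)=f$.
\end{corollary}

\begin{proof}
The set $C_f=\{\omega\notin W_n:F(\omega)=f\}$ is clopen, so $\pi(C_f)$ is compact and $E_f=\pi(C_f)\setminus Z_n$ is Borel. The $E_f$ cover $\pi(\Omega)\setminus Z_n$. If $\pi(\omega)\in E_f$, then $\omega\notin W_n$ and $\pi(\omega)=\pi(\omega')$ for some $\omega'\in C_f$, so $F(\omega)=f$ by Lemma~\ref{lem:code}. This also shows that the $E_f$ are disjoint.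
\end{proof}

It remains to describe the events $\{F=(k,\zeta)\}$. Let $[w]$ be the cylinder of sequences that begin with the word $w$. After a status $\mathsf M$, the status $\mathsf M$ recurs exactly if the remaining sequence lies in one of
\[
Y_1=\bigcup_{i\ge0}[(110)^i111],\qquad Y_0=\bigcup_{i\ge0}[(001)^i000].
\]
These are disjoint unions of cylinders, of probability $\sum_{i\ge0}8^{-i-1}=\frac17$ each. So $V=\Omega\setminus(Y_0\cup Y_1)$ has probability $\frac57$ and, up to a null set,
\begin{equation}\label{eq:product}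
\{F=(k,\zeta)\}=\{S_k=\mathsf M,\ \zeta_k=\zeta\}\cap\{T^{3k+1}\omega\in V\}.
\end{equation}
The first event on the right concerns the first $1+3k$ digits and the second the independent tail. The words of length $4$ with $S_1=\mathsf M$ are $0111$ and $1000$, both with $\zeta_1=\beta_3^3$. Hence for $f_1=(1,\beta_3^3)$ the event $\{F=f_1\}$ consists of the sequences $0111z$ and $1000z$ with $z\in V$, each family having probability
\[
w=\tfrac1{16}\cdot\tfrac57=\tfrac5{112}.
\]
This is the event of Section~\ref{sec:idea}, with the tail conditioned on $V$ so that the event can be recognized from $X$.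

\section{The entropy inequality}\label{sec:ineq}

Let $\lambda_i$ be the law of $X$ given $F=f_1$ and $\omega_0=i$.

\begin{proposition}\label{prop:main}
For every admissible depth $n$,
\[
H(\omega_0|X_\beta)\le H(\omega_0|F)-w\,\mathrm{TV}(\lambda_0,\lambda_1)^2+\big(\tfrac38\big)^n\log2 .
\]
\end{proposition}

\begin{proof}
Let $\mu_i$ be as in Lemma~\ref{lem:G}(i) and $\nu_i^f(A)=\mathbb P(X\in A,F=f,\omega_0=i)$. By Corollary~\ref{cor:decode}, $\mu_i(A\cap E_f)\le\nu_i^f(A)$ for every Borel set $A$. Split $\int G(d\mu_0,d\mu_1)$ over $Z_n$ and the sets $E_f$. Parts (iii) and (ii) of Lemma~\ref{lem:G} and Lemma~\ref{lem:bad} give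
\[
H(\omega_0|X)\le\big(\tfrac38\big)^n\log2+\sum_{f\in\mathcal F_n}\int G(d\nu_0^f,d\nu_1^f).
\]
For $f\ne f_1$ the integral is at most $g_f:=G(\mathbb P(F=f,\omega_0=0),\mathbb P(F=f,\omega_0=1))$ by (iii). For $f=f_1$ we have $\nu_i^{f_1}=w\lambda_i$ and $g_{f_1}=G(w,w)=2w\log2$, so by (iv) the integral is at most $g_{f_1}-w\,\mathrm{TV}(\lambda_0,\lambda_1)^2$. Note $f_1\in\mathcal F_n$, as $F(1000\,010\cdots)=f_1$ and this sequence is not in $W_2$. Finally $\sum_{f\in\mathcal F_n}g_f\le\sum_fg_f=H(\omega_0|F)$, since $g_f\ge0$.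
\end{proof}

The quantity $H(\omega_0|F)$ does not depend on $\beta$. What singles out $\beta_3$ is that there the sum tells nothing about $\omega_0$ beyond the code.

\begin{lemma}\label{lem:H3}
$H(\omega_0|F)=H_3$.
\end{lemma}

\begin{proof}
Let $\beta=\beta_3$. On $\{F=(k,\zeta)\}$ we have $X=\beta_3^{-3k}\zeta+\beta_3^{-3k-1}\pi(T^{3k+1}\omega)$, a function of the tail alone, and by \eqref{eq:product} the prefix and the tail remain independent given this event. On $\{F=(\varnothing,i)\}$ the digit $\omega_0$ is constant. So $\omega_0$ and $X$ are conditionally independent given $F$, and $H(\omega_0|F)=H(\omega_0|X,F)\le H_3$. The reverse inequality is Proposition~\ref{prop:main} for $\beta=\beta_3$ with $n\to\infty$.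
\end{proof}

Let $\Psi(\tau)=\mathbb E[e(\tau\pi(z))\,|\,z\in V]$ with $z$ distributed according to $\mathbb P$. By \eqref{eq:two}, $\lambda_0$ and $\lambda_1$ are translates, by constants that differ by $\beta^{-3}\eta$, of the law of $\beta^{-4}\pi(z)$ given $z\in V$. Lemma~\ref{lem:G}(v) with $t=\tau\beta^4$ gives
\begin{equation}\label{eq:TV}
\mathrm{TV}(\lambda_0,\lambda_1)\ge|\Psi(\tau)|\,|\sin\pi\tau\beta\eta|\qquad(\tau\in\mathbb R).
\end{equation}

\section{A large Fourier coefficient at frequency of order $1/|\eta|$}\label{sec:fourier}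

\begin{proposition}\label{prop:fourier}
If $0<|\beta-\beta_3|<10^{-8}$, there is $\tau>0$ with $|\Psi(\tau)|\ge0.099$ and $|\sin\pi\tau\beta\eta|\ge0.89$.
\end{proposition}

We first bound the unconditioned transform $\varphi(t)=\mathbb E\,e(t\pi(z))$, for which
\[
|\varphi(t)|=\prod_{i\ge0}|\cos\pi t\beta^{-i}|,
\]
and then remove $Y_0$ and $Y_1$. We use three elementary facts: $|\cos\pi y|\ge1-\frac{\pi^2}2\operatorname{dist}(y,\mathbb Z)^2$; $\prod(1-u_i)\ge1-\sum u_i$ for $u_i\in[0,1]$; and $|\prod a_i-\prod b_i|\le\sum|a_i-b_i|$ for $a_i,b_i\in[0,1]$.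

\subsection*{Step 1: a geometric sequence close to integers}
Let $\gamma=1/P'(\beta_3)=0.182803533$ and $x_j=\gamma\beta_3^j$ for $j\in\mathbb Z$. Let $t_0=t_1=0$, $t_2=1$, $t_{j+3}=t_{j+2}+t_{j+1}+t_j$. Lagrange interpolation of $x^j$ at the three roots of $P$, compared at the coefficient of $x^2$, gives $\sum_{P(\alpha)=0}\alpha^j/P'(\alpha)=t_j$ for $j=0,1,2$; both sides satisfy the recursion, so the identity holds for all $j\ge0$. The discriminant of $P$ is $-44$, so the other roots are a pair $\alpha,\bar\alpha$; the product of the roots is $1$, so $|\alpha|^2=\beta_3^{-1}$. From $-44=-P'(\beta_3)|P'(\alpha)|^2$ we get $|P'(\alpha)|^2>8.04$. Since $x_j-t_j=-2\operatorname{Re}(\alpha^j/P'(\alpha))$,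
\begin{equation}\label{eq:pisot}
(x_j-t_j)^2\le\tfrac12\beta_3^{-j}\qquad(j\ge0).
\end{equation}
The factor $\gamma$ keeps the sum over the roots integral while dividing the contribution of $\alpha,\bar\alpha$ by $|P'(\alpha)|$.

\subsection*{Step 2: choice of $\tau$}
As in Example~\ref{ex:cantor} we pick the term of the sequence that matches the translation. By \eqref{eq:eta}, $\eta\ne0$. Let $\tau=x_N$ with $N\in\mathbb Z$ such that
\[
\kappa:=\tau\beta|\eta|\in[0.35,\ 0.35\beta_3)\subset[0.35,\ 0.6438).
\]
Then $|\sin\pi\kappa|\ge\sin0.35\pi\ge0.89$. Since $\gamma\beta|\eta|<1.843\cdot10^{-8}$, we have $\beta_3^N>1.89\cdot10^7>1.40\cdot10^7>\beta_3^{27}$, so $N\ge28$.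

\subsection*{Step 3: from $\beta_3$ to $\beta$}
The cosines are evaluated at $y_i=\tau\beta^{-i}=x_{N-i}(\beta_3/\beta)^i$. Let $\varrho=|\log(\beta/\beta_3)|<5.5\cdot10^{-9}$ and $q=e^\varrho/\beta_3<0.5437$. From $e^u-1\le ue^u$,
\[
\Delta_i:=|y_i-x_{N-i}|\le\tau\beta_3^{-i}(e^{i\varrho}-1)\le\tau\varrho\,i\,q^i .
\]
Here $\tau$ is of order $1/|\eta|$ and $\varrho$ of order $|\eta|$. Precisely, $\varrho\le|\beta-\beta_3|/1.8392\le|\eta|/(5.47\cdot1.8392)$ by \eqref{eq:eta}, so $\tau\varrho=\kappa\varrho/(\beta|\eta|)\le0.6438/(5.47\cdot1.8392^2)<0.035$ and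
\begin{equation}\label{eq:pert}
\Delta_i\le0.035\,i\,q^i .
\end{equation}
The perturbation is concentrated at small $i$, where $x_{N-i}$ is almost an integer and the cosine is flat; the factors far from $1$ occur at $i$ near $N$, where the perturbation is negligible. We therefore split at $j=N-i=14$.

\subsection*{Step 4: the range $i\le N-14$}
Here $\operatorname{dist}(y_i,\mathbb Z)\le|x_{N-i}-t_{N-i}|+\Delta_i$. With $q^2<0.2957$, \eqref{eq:pert} and \eqref{eq:pisot} give
\[
\sum_{i\ge0}\Delta_i^2\le0.035^2\,\frac{q^2(1+q^2)}{(1-q^2)^3}<0.00135,\qquad\sum_{j\ge14}(x_j-t_j)^2\le\frac{\beta_3^{-14}}2\cdot\frac{\beta_3}{\beta_3-1}<0.00022 .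
\]
By Minkowski's inequality $\sum_{i\le N-14}\operatorname{dist}(y_i,\mathbb Z)^2<(0.0368+0.0149)^2<0.00268$, and $\frac{\pi^2}2\cdot0.00268<0.014$. Hence
\begin{equation}\label{eq:high}
\prod_{i\in I}|\cos\pi y_i|\ge0.986\qquad\text{for every }I\subset\{0,\dots,N-14\}.
\end{equation}

\subsection*{Step 5: the range $j=N-i\le13$}
Now $i\ge15$ because $N\ge28$, and $|\cos\pi y|$ is $\pi$-Lipschitz. So replacing $y_{N-j}$ by $x_j$ changes the product by at most
\[
\pi\sum_{i\ge15}\Delta_i\le0.035\,\pi\,q^{15}\Big(\frac{15}{1-q}+\frac q{(1-q)^2}\Big)<0.00043 .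
\]
The product $\prod_{j\le13}|\cos\pi x_j|$ is a constant. From $x_0=\gamma$, $x_{-1}=0.099388272$, $x_{-2}=0.054036312$ and the recursion $x_{j+3}=x_{j+2}+x_{j+1}+x_j$, run in both directions, we get the following values of $x_j$ and lower bounds $c_j\le|\cos\pi x_j|$.
\begin{center}
\begin{tabular}{rrr|rrr|rrr}
$j$&$x_j$&$c_j$&$j$&$x_j$&$c_j$&$j$&$x_j$&$c_j$\\ \hline
$-4$&0.01597&.9987&2&0.61842&.3635&8&23.94309&.9840\\
$-3$&0.02938&.9957&3&1.13745&.9082&9&44.03820&.9928\\
$-2$&0.05404&.9856&4&2.09210&.9584&10&80.99888&.9999\\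
$-1$&0.09939&.9516&5&3.84797&.8880&11&148.98017&.9980\\
0&0.18280&.8395&6&7.07752&.9704&12&274.01725&.9985\\
1&0.33623&.4921&7&13.01759&.9984&13&503.99630&.9999
\end{tabular}
\end{center}
For $j=1,2,3$ the bounds are tight and more digits are needed: the recursion gives $x_1=0.3362281$, $x_2=0.6184199$, $x_3=1.1374516$, and $|\cos\pi x_j|$ equals $\sin(0.5145045)=0.492103\ldots$, $\sin(0.3720271)=0.363504\ldots$, $\cos(0.4318168)=0.908206\ldots$ respectively. With $x_{-5}=0.008684$,
\[
\prod_{j\le-5}|\cos\pi x_j|\ge1-\frac{\pi^2}2\cdot\frac{x_{-5}^2}{1-\beta_3^{-2}}\ge0.9994 .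
\]
The product of $0.9994$ and the eighteen numbers $c_j$ is at least $0.1020$. Together with \eqref{eq:high},
\[
|\varphi(\tau)|\ge0.986\,(0.1020-0.00043)\ge0.1 .
\]

\subsection*{Step 6: conditioning on $V$}
On the cylinder $[(110)^i111]$, of length $m=3(i+1)$, the sum $\pi(z)$ is a constant plus $\beta^{-m}\pi(T^mz)$. So the cylinder contributes to $\mathbb E[e(\tau\pi(z))\mathbf 1_{Y_1}]$ a term of modulus $8^{-i-1}|\varphi(\tau\beta^{-m})|$, and the same holds for $Y_0$. The trivial bound $|\varphi|\le1$ would cost $\frac27$, more than $|\varphi(\tau)|$; instead we use that $\varphi(\tau\beta^{-m})$ is the same product without its first $m$ factors. For $i\le4$ we have $m\le15$, the omitted indices are at most $14\le N-14$, and \eqref{eq:high} gives $|\varphi(\tau\beta^{-m})|\le|\varphi(\tau)|/0.986$. For $i\ge5$ we use $|\varphi|\le1$ and $\sum_{i\ge5}8^{-i-1}<4.4\cdot10^{-6}$. Therefore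
\[
\big|\mathbb E[e(\tau\pi(z))\mathbf 1_V]\big|\ge|\varphi(\tau)|\Big(1-\frac2{7\cdot0.986}\Big)-8.8\cdot10^{-6}\ge0.0710,
\]
and $|\Psi(\tau)|\ge\frac75\cdot0.0710\ge0.099$. This proves Proposition~\ref{prop:fourier}.

\section{The jump at $\beta_3$}\label{sec:local}

Let $0<|\beta-\beta_3|<10^{-8}$ and let $n$ be admissible for $\beta$. By \eqref{eq:TV} and Proposition~\ref{prop:fourier}, $\mathrm{TV}(\lambda_0,\lambda_1)\ge0.099\cdot0.89>0.0881$, so $w\,\mathrm{TV}(\lambda_0,\lambda_1)^2>\frac5{112}\cdot0.0881^2>3.46\cdot10^{-4}$. Proposition~\ref{prop:main} and Lemma~\ref{lem:H3} give $H(\omega_0|X_\beta)\le H_3-3.46\cdot10^{-4}+(\frac38)^n\log2$. Apply \eqref{eq:FH} at $\beta$ and at $\beta_3$, where it reads $\log2-H_3=d_3\log\beta_3$. Since $d_3(\log\beta_3-\log\beta)\ge-\varrho$ with $\varrho=|\log(\beta/\beta_3)|<5.5\cdot10^{-9}$,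
\begin{equation}\label{eq:final}
\dim\mu_\beta-d_3\ge\frac{3.46\cdot10^{-4}-(3/8)^n\log2-\varrho}{\log\beta}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Take $n=9$. Then $(3/8)^9\log2<1.02\cdot10^{-4}$ and $\log\beta<0.6094$, so the right side of \eqref{eq:final} exceeds $(2.44\cdot10^{-4}-5.5\cdot10^{-9})/0.6094>4\cdot10^{-4}$.
\end{proof}

\begin{proof}[Proof of the lower limit in Theorem~\ref{thm:gap}]
Fix $n$. It is admissible for all $\beta$ near $\beta_3$, so the lower limit of $\dim\mu_\beta-d_3$ is at least $(3.46\cdot10^{-4}-(3/8)^n\log2)/\log\beta_3$. Let $n\to\infty$; then $3.46\cdot10^{-4}/0.609378>5.6\cdot10^{-4}$. The discontinuity at $\beta_3$ follows.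
\end{proof}

\begin{remark}
The radius $10^{-8}$ enters in two essential places: it makes the depth $9$ admissible, and it gives $N\ge28$ in Section~\ref{sec:fourier}. The depth matters: $(3/8)^7\log2>7\cdot10^{-4}$, so with $n=7$ the bound \eqref{eq:final} would be negative.
\end{remark}

\section{Small parameters and the global statements}\label{sec:small}

Theorem~\ref{thm:local} and \eqref{eq:known} cover $(\sqrt2,2)\setminus\{\beta_3\}$. Smaller parameters are reduced to this range by squaring.

\begin{lemma}\label{lem:square}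
$\dim\mu_\beta\ge\dim\mu_{\beta^2}$ for $1<\beta<\sqrt2$, and $\dim\mu_{\sqrt2}=1$.
\end{lemma}

\begin{proof}
Let $\mu$ and $\mu*\nu$ be exact dimensional probability measures on $\mathbb R$. Choose a Borel set $A$ with $(\mu*\nu)(A)=1$ and $\dim_HA=\dim(\mu*\nu)$. Since $\int\mu(A-y)\,d\nu(y)=1$, some $y$ has $\mu(A-y)>0$, and then $\dim_HA=\dim_H(A-y)\ge\dim\mu$. So convolution does not decrease dimension. Splitting the series into even and odd indices exhibits $\mu_\beta$ as the convolution of $\mu_{\beta^2}$ with a scaled copy of itself, which proves the inequality. For $\beta=\sqrt2$ the even part $\sum\epsilon_{2n}2^{-n}$ is uniform on $[-2,2]$, so $\mu_{\sqrt2}$ is absolutely continuous. A set of full measure then has positive Lebesgue measure, and the dimension is $1$.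
\end{proof}

The inequality is not strict, so it gives only $\dim\mu_\beta\ge d_3$ for the roots $\beta_3^{1/2},\beta_3^{1/4},\dots$. For these we use the following theorem of Hochman \cite{Ho}, in the form stated by Breuillard and Varj\'u \cite{BV}: for algebraic $\beta\in(1,2)$,
\begin{equation}\label{eq:hochman}
\dim\mu_\beta=\min\Big\{1,\frac{h_\beta}{\log\beta}\Big\},\qquad h_\beta=\lim_{n\to\infty}\frac1nH\Big(\sum_{i<n}\epsilon_i\beta^i\Big),
\end{equation}
where $H$ is the Shannon entropy of the law of a finitely valued random variable.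

\begin{lemma}\label{lem:sqrt}
$\dim\mu_g=1$ for $g=\sqrt{\beta_3}$.
\end{lemma}

\begin{proof}
The cubic $P$ is irreducible over $\mathbb Q$, since $P(\pm1)\ne0$. We claim $g\notin\mathbb Q(\beta_3)$. Otherwise $\mathbb Q(g)=\mathbb Q(\beta_3)$ has degree $3$, and $g$, a root of $P(x^2)$, is an algebraic integer with minimal polynomial $Q(x)=x^3+Ax^2+Bx+C\in\mathbb Z[x]$. The squares of the roots of $Q$ are the three roots of $P$, so $-Q(x)Q(-x)=P(x^2)$, that is,
\[
x^6+(2B-A^2)x^4+(B^2-2AC)x^2-C^2=x^6-x^4-x^2-1 .
\]
Then $A^2=2B+1$ is an odd square, so $A^2\equiv1\pmod8$ and $B$ is even; but $B^2=2AC-1$ is odd, a contradiction.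

So $1$ and $g$ are linearly independent over $\mathbb Q(\beta_3)$, and the value of
\[
\sum_{i<2n}\epsilon_ig^i=\sum_{i<n}\epsilon_{2i}\beta_3^i+g\sum_{i<n}\epsilon_{2i+1}\beta_3^i
\]
determines both sums on the right. They are independent, each with the law of $\sum_{i<n}\epsilon_i\beta_3^i$. Hence the entropy of the $2n$-term sum for $g$ is twice that of the $n$-term sum for $\beta_3$, and $h_g=h_{\beta_3}$. By \eqref{eq:hochman} at $\beta_3$, $h_{\beta_3}/\log\beta_3\ge d_3$. So $h_g/\log g=2h_{\beta_3}/\log\beta_3\ge2d_3>1$, and \eqref{eq:hochman} at $g$ gives $\dim\mu_g=1$.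
\end{proof}

\begin{lemma}\label{lem:reduce}
Let $\beta\in(1,\sqrt2]$. Then $\dim\mu_\beta=1$, or $\dim\mu_\beta\ge\dim\mu_{\beta'}$ for some $\beta'\in(\sqrt2,2)\setminus\{\beta_3\}$.
\end{lemma}

\begin{proof}
For $\beta=\sqrt2$ see Lemma~\ref{lem:square}. Let $\beta<\sqrt2$, let $k\ge1$ be least with $\beta^{2^k}\ge\sqrt2$, and put $\beta'=\beta^{2^k}$. Then $\beta^{2^i}<\sqrt2$ for $i<k$, so $\beta'<2$, and Lemma~\ref{lem:square} gives $\dim\mu_\beta\ge\dim\mu_{\beta^{2^i}}$ for $0\le i\le k$. If $\beta'=\sqrt2$, take $i=k$; if $\beta'=\beta_3$, take $i=k-1$ and use Lemma~\ref{lem:sqrt}; in both cases $\dim\mu_\beta=1$. Otherwise $\beta'$ is as required.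
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
For $\beta\in(\sqrt2,2)\setminus\{\beta_3\}$ we have $\dim\mu_\beta>d_3$ by \eqref{eq:known} and Theorem~\ref{thm:local}. For $\beta\in(1,\sqrt2]$ the same follows from Lemma~\ref{lem:reduce} and $d_3<1$. So the infimum is attained at $\beta_3$ and only there, and $\beta_*=\beta_3$.
\end{proof}

\begin{proof}[Proof of the global gap in Theorem~\ref{thm:gap}]
By Lemma~\ref{lem:lsc}, $D$ attains its minimum on the compact set $K=[\sqrt2,2]\setminus(\beta_3-10^{-8},\beta_3+10^{-8})$. By \eqref{eq:known} and $D(\sqrt2)=D(2)=1>d_3$, this minimum is $d_3+c_0$ with $c_0>0$, and $d_3+c_0\le1$. Put $c=\min\{c_0,4\cdot10^{-4}\}$. By Theorem~\ref{thm:local}, $\dim\mu_\beta\ge d_3+c$ on $(\sqrt2,2)\setminus\{\beta_3\}$, and Lemma~\ref{lem:reduce} extends this bound to $(1,\sqrt2]$ because $d_3+c\le1$. Hence the infimum over $\beta\ne\beta_3$ is at least $d_3+c>d_3$.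
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV}
Breuillard and Varj\'u, \emph{On the dimension of Bernoulli convolutions}, Ann. Probab. 47 (2019).

\bibitem{FF}
De-Jun Feng and Zhou Feng, \emph{Estimates on the dimension of self-similar measures with overlaps}, arXiv:2103.01700 (2021).

\bibitem{FH}
Feng and Hu, \emph{Dimension theory of iterated function systems}, Comm. Pure Appl. Math. 62 (2009).

\bibitem{Ho}
Hochman, Ann. of Math. 180 (2014).

\end{thebibliography}
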